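# Building a longer ladder from boundedly many ladders

## Two ladders joined by four disjoint paths

The ladder $L_k$ is the $2\times k$ grid: vertices $u_1,\dots,u_k,v_1,\dots,v_k$, rungs $u_iv_i$, and rail edges $u_iu_{i+1}$, $v_iv_{i+1}$. So $L_1=K_2$ and $L_2$ is a 4-cycle. Suppose a graph contains several disjoint copies of $L_k$ as a minor. Can we assemble from them a ladder with one more rung? If the graph is disconnected, clearly not, so some connectivity is needed. How many copies do we need, and must that number grow with $k$?

We start with the case where the graph is very well connected.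

**Theorem 1.** Let $k\ge 2$. If a graph contains two disjoint subdivisions of $L_k$ joined by four disjoint paths, it contains an $L_{k+1}$ minor. Hence for $4$-connected graphs two disjoint copies suffice for every $k\ge1$: every $4$-connected graph containing a union of two disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor. For every $k\ge2$ one copy does not suffice.

**Textbook facts.** Graphs are finite and simple, and "disjoint" means vertex-disjoint. An *$X$–$Y$ path* is a path whose first vertex is its only vertex in $X$ and whose last vertex is its only vertex in $Y$; it is a single vertex if it meets $X\cap Y$. A graph is *$\ell$-connected* if it has more than $\ell$ vertices and deleting fewer than $\ell$ vertices never disconnects it.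

*Menger's theorem*: the maximum number of disjoint $X$–$Y$ paths equals the minimum number of vertices meeting all $X$–$Y$ paths. In an $\ell$-connected graph there are therefore $\ell$ disjoint $X$–$Y$ paths whenever $|X|,|Y|\ge\ell$.

Since $L_k$ has maximum degree at most $3$, a graph contains $N$ disjoint copies of $L_k$ as a minor if and only if it contains $N$ disjoint subdivisions of $L_k$ (Diestel, *Graph Theory*, Prop. 1.7.3). So we work with subdivisions throughout. A *$k$-ladder* is a subgraph that is a subdivision of $L_k$. For $k\ge2$ it is $2$-connected. We often write $L$ for $V(L)$, and similarly for other subgraphs.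

### Positions and values

Let $k\ge 2$ and let $L$ be a $k$-ladder with branch vertices $u_i,v_i$, rung paths $R_i$ from $u_i$ to $v_i$, and rail paths $U_i$ from $u_i$ to $u_{i+1}$ and $V_i$ from $v_i$ to $v_{i+1}$. (The corners $u_1,v_1,u_k,v_k$ have degree $2$ in the ladder, so there is a choice; we make it once and for all.)

**Definition (position, value).** Put $\mathrm{pos}(x)=i$ if $x\in R_i$, and $\mathrm{pos}(x)=i+\tfrac12$ if $x$ is an interior vertex of $U_i$ or $V_i$. For distinct $x,y\in L$ let
$$\mathrm{val}_L(x,y)=\max\bigl\{\lceil\min(\mathrm{pos}\,x,\mathrm{pos}\,y)\rceil,\ k+1-\lfloor\max(\mathrm{pos}\,x,\mathrm{pos}\,y)\rfloor\bigr\}\ \ge 1 .$$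

For example, let $k=5$. The pair $u_1,v_1$ has value $\max\{1,5\}=5$. The pair $u_1,u_5$ has value $\max\{1,1\}=1$. A pair at positions $2$ and $3\tfrac12$ has value $\max\{2,6-3\}=3$. The value counts the rungs that can be used if the ladder is entered through $x$ and $y$:

**Definition (rooted ladder).** $L$ *contains an $r$-ladder rooted at $\{x,y\}$* if it contains a subdivision $\Lambda$ of $L_r$, the ends of whose first rung are $s,t$, and two disjoint paths joining $\{x,y\}$ to $\{s,t\}$ that meet $\Lambda$ only in $s$ and $t$, respectively.

For example, every $k$-ladder contains a $k$-ladder rooted at $\{u_1,v_1\}$, namely itself, and a $1$-ladder rooted at any pair $\{x,y\}$, namely an $x$–$y$ path.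

**Lemma 2.** $L$ contains an $r$-ladder rooted at $\{x,y\}$ with $r=\mathrm{val}_L(x,y)$.

*Proof.* Reversing the ladder replaces each position $\pi$ by $k+1-\pi$. Since $k+1-\lfloor k+1-\pi\rfloor=\lceil\pi\rceil$, this interchanges the two terms of the maximum. So it suffices to treat $r=k+1-j$ with $j=\lfloor\max(\mathrm{pos}\,x,\mathrm{pos}\,y)\rfloor$. If $j=k$, an $x$–$y$ path is the required $1$-ladder.

Let $j<k$. We want to keep the rungs $R_{j+1},\dots,R_k$ and to make one additional rung out of the part of $L$ containing $x$ and $y$. Let $E=\bigcup_{i\le j}(R_i\cup U_i\cup V_i)$. In $E$ the vertices $u_{j+1},v_{j+1}$ have degree $1$. The graph $E^\circ=E-u_{j+1}-v_{j+1}$ is connected and contains $x,y$, since their positions are at most $j+\frac12$. The graph $E$ plus an edge $u_{j+1}v_{j+1}$ is a subdivision of $L_{j+1}$, hence $2$-connected. By Menger there are in it two disjoint $\{x,y\}$–$\{u_{j+1},v_{j+1}\}$ paths $Q_1,Q_2$. They do not use the added edge, because each contains only one vertex of $\{u_{j+1},v_{j+1}\}$.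

Let $T$ be a shortest path in $E^\circ$ between $Q_1\cap E^\circ$ and $Q_2\cap E^\circ$, with ends $s\in Q_1$ and $t\in Q_2$. Its interior avoids $Q_1\cup Q_2$. Then $T,R_{j+1},\dots,R_k$ are the rungs of a $(k-j+1)$-ladder whose first rails are the parts of $Q_1,Q_2$ after $s,t$. Indeed $R_{j+1}$ meets $E$ only in $u_{j+1},v_{j+1}$, and $T$ avoids these two vertices. The parts of $Q_1,Q_2$ before $s,t$ show that this ladder is rooted at $\{x,y\}$. $\square$

### Gluing along a link

**Definition (link).** Let $L,L'$ be disjoint $k$-ladders, $x\neq y$ in $L$ and $x'\ne y'$ in $L'$. A *link* $\{x,y\}$–$\{x',y'\}$ is a pair of disjoint paths joining $\{x,y\}$ to $\{x',y'\}$ with no interior vertex in $L\cup L'$. Its *value* is $\mathrm{val}_L(x,y)+\mathrm{val}_{L'}(x',y')$.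

For example, if $L,L'$ are two copies of $L_2$, the edges $u_1u_1'$ and $v_1v_1'$ form a link of value $2+2$, and the union is an $L_4$.

This is the general picture. Take the rooted ladders of Lemma 2 in $L$ and in $L'$, with first rungs $st$ and $s't'$. The two paths of the link, extended inside $L$ to $s,t$ and inside $L'$ to $s',t'$, become the rails between these two rungs. We obtain a subdivision of $L_{r+r'}$, where $r,r'$ are the two values. Hence, **if $G$ has no $L_{k+1}$ minor**,
$$\text{every link }\{x,y\}\text{–}\{x',y'\}\text{ satisfies }\ \mathrm{val}_L(x,y)+\mathrm{val}_{L'}(x',y')\le k. \qquad (1)$$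

We also need to know that among three vertices of a ladder there is always a decent pair. Let $p,q,r\in L$ be distinct with $\mathrm{pos}\,p\le\mathrm{pos}\,q\le\mathrm{pos}\,r$; call $q$ the *middle* (ties broken arbitrarily). From the definition,
$$\mathrm{val}_L(p,q)\ge k+1-\lfloor\mathrm{pos}\,q\rfloor,\qquad \mathrm{val}_L(q,r)\ge\lceil\mathrm{pos}\,q\rceil. \qquad (2)$$
These two values sum to at least $k+1$, so one of them is at least $\frac{k+1}2$.

**Lemma 3 (signs).** If $\mathcal T\subseteq\{+,-\}^2$ contains both values in the first coordinate and both values in the second, then $\mathcal T$ contains two complementary elements $(\zeta,\eta),(\bar\zeta,\bar\eta)$.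

*Proof.* Let $(+,\eta),(-,\eta')\in\mathcal T$. If $\eta\neq\eta'$ we are done. Otherwise some element of $\mathcal T$ has second coordinate $\bar\eta$, and it is complementary to $(-,\eta)$ or to $(+,\eta)$. $\square$

**Lemma 4.** Let $k\ge2$. If $G$ has no $L_{k+1}$ minor, there are no four disjoint $L$–$L'$ paths between disjoint $k$-ladders $L,L'$ of $G$.

*Proof.* Suppose there are four, with ends at positions $p_1,\dots,p_4$ on $L$ and $q_1,\dots,q_4$ on $L'$. Any two of them form a link. Order the paths along $L$ and along $L'$ by nondecreasing position (ties broken arbitrarily). Write $f(s,t)$ and $f'(s,t)$ for the values of the pairs of ends of paths $s,t$ on $L$ and $L'$. By (1), $f+f'\le k$ for all pairs.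

**Step 1: each path is extreme in one of the two orders.** If $s$ comes after $t$ in the $L$-order, then $f(t,s)\ge\lceil p_t\rceil$; if before, then $f(t,s)\ge k+1-\lfloor p_t\rfloor$. The same holds for $L'$. Fix $t$ and give each $s\neq t$ the type (after/before $t$ on $L$, after/before $t$ on $L'$). If $s,s'$ had complementary types, then $f(t,s)+f(t,s')\ge k+1$ and $f'(t,s)+f'(t,s')\ge k+1$, while the total is at most $2k$: a contradiction. So by Lemma 3 the types miss a value in some coordinate, that is, $t$ is first or last in one of the two orders.

**Step 2: the two orders are determined, and four pairs give a contradiction.** There are four extreme places and four paths, each of which occupies at least one. So the places are occupied by four different paths. Let the $L$-order be $1,2,3,4$. Then $2,3$ are the extremes of the $L'$-order, and after reversing $L'$ if necessary, $2$ is first and $3$ is last there. Hence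
$$f(1,2)+f(2,4)\ge k+1-\lfloor p_2\rfloor+\lceil p_2\rceil,\qquad f(1,3)+f(3,4)\ge k+1-\lfloor p_3\rfloor+\lceil p_3\rceil,$$
$$f'(1,2)+f'(1,3)\ge k+1-\lfloor q_1\rfloor+\lceil q_1\rceil,\qquad f'(2,4)+f'(3,4)\ge k+1-\lfloor q_4\rfloor+\lceil q_4\rceil.$$
Every right-hand side is at least $k+1$. So the total of $f+f'$ over the four pairs $12,24,13,34$ is at least $4k+4$, while by (1) it is at most $4k$. $\square$

The case $k=1$ needs only minimum degree.

**Lemma 5.** Every $3$-connected graph contains an $L_2$ minor.

*Proof.* The minimum degree is at least $3$. An end of a longest path has all its neighbors, at least three, on the path. Closing the path up at the farthest one gives a cycle of length at least $4$. $\square$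

*Proof of Theorem 1.* Each of four disjoint paths joining the ladders $L,L'$ contains an $L$–$L'$ path, so the first statement is Lemma 4. Let $G$ be $4$-connected with two disjoint copies of $L_k$ as a minor. If $k=1$, use Lemma 5. If $k\ge2$, then $G$ contains two disjoint $k$-ladders, each with at least $4$ vertices. By Menger they are joined by four disjoint paths, so $G$ has an $L_{k+1}$ minor. Finally, for $k\ge3$ the graph $K_{2k}$ is $4$-connected, contains $L_k$, and has fewer than $2k+2=|V(L_{k+1})|$ vertices. For $k=2$, the graph $K_5$ is $4$-connected, contains $L_2$, and has fewer than $6=|V(L_3)|$ vertices. $\square$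

## Three paths instead of four

What changes if the graph is only $3$-connected? The following theorem is known; the reference is Huynh, Joret, Micek, Seweryn, Wollan, "Excluding a ladder", arXiv:2002.00496 (2020). *For every $k\ge1$ there is an $N\ge1$ such that every $3$-connected graph containing a union of $N$ disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor.* The hypothesis of $3$-connectivity cannot be dropped: there is a $2$-connected graph containing $8$ disjoint copies of $L_4$ as a minor but no $L_5$ minor. In the theorem $N$ may depend on $k$. The same source poses the conjecture that one constant serves for all $k$. The conjecture is true: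

**Theorem 6.** Let $N_0=20\cdot345^8$. For every $k\ge1$, every $3$-connected graph containing a union of $N_0$ vertex-disjoint copies of $L_k$ as a minor contains $L_{k+1}$ as a minor.

The proof does not use the known theorem. No claim is made that this $N_0$ is optimal. The graphs $K_{2k}$ ($k\ge3$) and $K_5$ ($k=2$) show that the constant must be at least $2$.

**Imitating Lemma 4.** In a $3$-connected graph two $k$-ladders are joined by three disjoint paths. By (2), two of the three ends on $L$ form a pair of value at least $\frac{k+1}2$, and so do two of the three ends on $L'$. If these were ends of the same two paths, we would have a link of value at least $k+1$. But they can belong to different pairs of paths. Here is an example with $k=4$. Let the paths $1,2,3$ end at $u_1,u_2,u_4$ on $L$ (positions $1,2,4$) and at $u_1',u_4',u_2'$ on $L'$ (positions $1,4,2$). For the pairs of paths $12,23,13$, the values on $L$ are $3,2,1$ and the values on $L'$ are $1,2,3$. Every pair has total value exactly $4=k$, and (1) is not violated. So the argument stops here: each ladder has a good pair, and we must find a way to connect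 a good pair of one ladder to a good pair of another, although only three disjoint paths are available.

**The case $k=2$ by hand.** Two copies suffice. Let $C,C'$ be disjoint cycles of length at least $4$ in a $3$-connected graph, joined by three disjoint $C$–$C'$ paths with ends $p_1,p_2,p_3$ on $C$. Since $|C|\ge4$, one of the three arcs of $C$ between consecutive $p_i$'s has an interior vertex, say the arc between $p_3$ and $p_1$. Then the $p_1$–$p_2$ arc of $C$ through $p_3$ has at least two interior vertices. The path from $p_1$ to $p_2$ through $C'$ also has at least two interior vertices, on $C'$. Together with the other $p_1$–$p_2$ arc of $C$, these paths form a subdivision of $L_3$, because $L_3$ consists of three internally disjoint $u_2$–$v_2$ paths with $0,2,2$ interior vertices. With Lemma 5 this settles Theorem 6 for $k\le2$.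

**Standing assumption.** From here until Lemmas 8 and 9 are proved: $k\ge3$, $G$ is a $3$-connected graph without $L_{k+1}$ minor, and $\mathcal L$ is a set of disjoint $k$-ladders in $G$, called *members*. Each has at least $6$ vertices. Between two members there are three disjoint paths (Menger) but not four (Lemma 4). So exactly three paths is the only situation left, and it produces many small separations. We shall show that too many members lead to a contradiction.

## Separations of order three

A *separation* is a pair $(A,B)$ with $A\cup B=V(G)$ and no edge between $A\setminus B$ and $B\setminus A$; its *order* is $|A\cap B|$. Menger's theorem in this language: if there are no $r+1$ disjoint $X$–$Y$ paths, there is a separation $(A,B)$ of order at most $r$ with $X\subseteq A$, $Y\subseteq B$. To see this, take a set $W$ of at most $r$ vertices meeting all $X$–$Y$ paths; let $A$ consist of $W$ and everything reachable from $X$ in $G-W$, and let $B=V(G)\setminus(A\setminus W)$.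

**(S0)** *If $|A|,|B|\ge3$, the order of $(A,B)$ is at least $3$.* If it were at most $2$, then $A\setminus B$ and $B\setminus A$ would be nonempty, so $G-(A\cap B)$ would be disconnected.

**(S1)** *For separations $(A,B),(C,D)$ the pairs $(A\cap C,B\cup D)$ and $(A\cup C,B\cap D)$ are separations, and*
$$|A\cap B|+|C\cap D|=|(A\cap C)\cap(B\cup D)|+|(A\cup C)\cap(B\cap D)|.$$
A vertex of $(A\cap C)\setminus(B\cup D)=(A\setminus B)\cap(C\setminus D)$ has no neighbor in $(B\setminus A)\cup(D\setminus C)=(B\cup D)\setminus(A\cap C)$. The second pair is the same statement after exchanging the sides of both separations. For the equation, count each vertex. A vertex in all four sets counts $2$ on both sides. A vertex in $A\cap B$ but in only one of $C,D$ counts $1$ on the left; on the right it counts in the first term if it is in $C$ and in the second if it is in $D$. The same holds with the roles exchanged. All other vertices count $0$ on both sides.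

Let $\mathcal S$ be the set of separations of order $3$ each of whose sides contains a member. No member is contained in both sides of an element of $\mathcal S$, since it has more than $3$ vertices. Also $(A,B)\in\mathcal S$ implies $(B,A)\in\mathcal S$.

**(S2)** *For distinct members $L,L'$ there is $(X,Y)\in\mathcal S$ with $L\subseteq X$, $L'\subseteq Y$.* There are no four disjoint $L$–$L'$ paths, so Menger gives a separation of order at most $3$, and (S0) gives order exactly $3$.

**(S3)** *For $(A,B)\in\mathcal S$ at most one member is contained in neither $A$ nor $B$.* Such a member is $2$-connected and meets both $A\setminus B$ and $B\setminus A$, so it contains at least two of the three vertices of $A\cap B$. There is room for only one.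

**(S4) (cutting)** *Let $(A,B)\in\mathcal S$ and let $L\subseteq A$, $L'\subseteq B$ be members. Then three disjoint $L$–$L'$ paths meet $A\cap B$ in exactly one vertex each; the part of each path up to this vertex lies in $A$, the part from it on lies in $B$.* Each path goes from $A$ to $B$, so it meets $A\cap B$, and three disjoint paths share only three vertices. The part strictly before the common vertex avoids $A\cap B$ and starts in $A$, so it stays in $A\setminus B$. The other part is symmetric.

**Definition (star).** Elements $(E,F),(E',F')$ of $\mathcal S$ are *disjoint* if $E\subseteq F'$ and $E'\subseteq F$. An *$r$-star* is a family of $r$ pairwise disjoint elements $(E_m,F_m)$ of $\mathcal S$; its *region* is $\bigcap_mF_m$.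

*Example.* For $(A,B)\in\mathcal S$ the two elements $(A,B),(B,A)$ form a $2$-star, with region $A\cap B$. For a picture with a larger region, take the prism strip: three rows $j=1,2,3$, columns $c=-k,\dots,q(k+1)+k$, consecutive vertices of a row adjacent, and each column a triangle. As members take the ladders in rows $1,2$ on the columns $i(k+1)+1,\dots,i(k+1)+k$ for $-1\le i\le q$. Let $C_i$ be the set of vertices in columns $c\le i(k+1)$ and $D_i$ that in columns $c\ge i(k+1)$. Each $(C_i,D_i)$, $0\le i\le q$, has order $3$ and members on both sides. Also $(C_0,D_0)$ and $(D_q,C_q)$ form a $2$-star with region $D_0\cap C_q$. (This graph contains very long ladders, so it violates the standing assumption; it only illustrates the words.)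

The next fact refines a star: two members in the region can be separated compatibly with the star.

**(S5)** *Let $L\neq L'$ be members contained in the region of a star $(E_m,F_m)_{m\le r}$. Then there is $(X,Y)\in\mathcal S$ with $L\subseteq X$, $L'\subseteq Y$ such that for each $m$: ($E_m\subseteq X$ and $Y\subseteq F_m$) or ($E_m\subseteq Y$ and $X\subseteq F_m$).*

*Proof.* Start with $(X,Y)$ from (S2) and treat $m=1,\dots,r$ successively. Let $(E,F)=(E_m,F_m)$. Suppose both $(X\cup E,Y\cap F)$ and $(X\cap F,Y\cup E)$ had order at least $4$. By (S1), applied to $(X,Y)$ with $(E,F)$ and with $(F,E)$, the separations $(X\cap E,Y\cup F)$ and $(X\cup F,Y\cap E)$ would have order at most $2$. The sides $Y\cup F$ and $X\cup F$ are large, so (S0) would give $|X\cap E|\le2$ and $|Y\cap E|\le2$, hence $|E|\le4$. But $E$ contains a member, a contradiction.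

So one of the two has order at most $3$. Its first side contains $L$ and its second side contains $L'$, since $L,L'\subseteq F$. So its order is $3$ by (S0), and it is in $\mathcal S$. Replace $(X,Y)$ by it. It has the desired property for $m$. The property for an earlier $m'$ is kept. Say $E_{m'}\subseteq X$ and $Y\subseteq F_{m'}$. As $E\subseteq F_{m'}$ and $E_{m'}\subseteq F$, we have $E_{m'}\subseteq X\cap F\subseteq X\cup E$ and $Y\cap F\subseteq Y\cup E\subseteq F_{m'}$, which covers both replacements. In the other case, $E_{m'}\subseteq Y\cap F\subseteq Y\cup E$ and $X\cap F\subseteq X\cup E\subseteq F_{m'}$. $\square$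

**(S6)** *For $(A,B)\in\mathcal S$ there is $(A',B')\in\mathcal S$ with $A'\subseteq A$, $B\subseteq B'$ such that $A'$ contains exactly one member.*

*Proof.* Among all $(A',B')\in\mathcal S$ with $A'\subseteq A$, $B\subseteq B'$ choose one with $|A'|$ minimal. If $A'$ contains two members $L,L'$, apply (S5) to the $1$-star $(B',A')$, whose region is $A'$. By symmetry between $L$ and $L'$ we may assume $B'\subseteq X$ and $Y\subseteq A'$. Then $(Y,X)\in\mathcal S$, $Y\subseteq A$ and $B\subseteq X$. Moreover $Y\ne A'$, since otherwise $L\subseteq X\cap Y$. This contradicts minimality. $\square$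

## Many members give a large star or a long chain

**Definition (chain).** A *chain of length $q$* is a sequence $(C_0,D_0),\dots,(C_q,D_q)\in\mathcal S$ with $C_{i-1}\subseteq C_i$ and $D_i\subseteq D_{i-1}$ such that each $D_{i-1}\cap C_i$ ($1\le i\le q$) contains a member.

The separations $(C_i,D_i)$ of the prism strip form a chain of length $q$. The next statement shows that stars and chains are the only two shapes to fight.

**Proposition 7.** Let $Q\ge10$ be an integer, let $|\mathcal L|\ge20Q$, and suppose that $\mathcal S$ contains no $7$-star. Then there is a chain of length at least $Q$.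

*Proof.* **Step 1: a largest star, trimmed.** Let $r$ be the maximum size of a star. Since $\mathcal S\neq\emptyset$ by (S2), the $2$-star $(A,B),(B,A)$ shows $2\le r\le6$. Choose an $r$-star $(E_m,F_m)_{m\le r}$. Replacing its elements one at a time by the separations of (S6) keeps it a star, because the $E$'s shrink and the $F$'s grow. So we may assume that each $E_m$ contains exactly one member. A member not contained in the region is, for some $m$, not contained in $F_m$; hence it is contained in $E_m$ or in neither side. By (S3), all but at most $2r\le12$ members are contained in the region. Let $n\ge20Q-12$ be the number of members contained in the region.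

**Step 2: trees of separations.** We refine the star into a tree. Consider finite trees $\mathcal T$ with exactly $r$ leaves $t_1,\dots,t_r$, all other (*inner*) nodes having degree at least $2$. For each ordered pair of adjacent nodes we have a separation $(A_{xy},B_{xy})\in\mathcal S$, with $(A_{yx},B_{yx})=(B_{xy},A_{xy})$, such that

1. for each $m$ the neighbor $y$ of $t_m$ is an inner node and $(A_{t_my},B_{t_my})=(E_m,F_m)$;
2. for each inner node $y$ the separations $(A_{xy},B_{xy})$, $x$ adjacent to $y$, form a star;
3. the region $V_y$ of this star contains a member.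

Initially take one inner node adjacent to all leaves. By property 2, along a path $x,y,z$ in $\mathcal T$,
$$A_{xy}\subseteq B_{zy}=A_{yz}\qquad\text{and}\qquad B_{yz}=A_{zy}\subseteq B_{xy}. \qquad (3)$$
Iterating (3): if $x$ is the neighbor of $y$ towards $t_m$, then $E_m\subseteq A_{xy}$ and $B_{xy}\subseteq F_m$. Moreover, *no member is contained in two regions* $V_y,V_{y'}$ with $y\ne y'$. For let $z$ be the neighbor of $y$ towards $y'$ and $x$ the neighbor of $y'$ towards $y$. Then $V_y\subseteq B_{zy}=A_{yz}$, and by (3) $V_{y'}\subseteq B_{xy'}\subseteq B_{yz}$, so a common member would lie in both sides of $(A_{yz},B_{yz})$.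

**Step 3: splitting.** Suppose $V_y$ contains two members $L,L'$. Apply (S5) to the star at $y$ to get $(X,Y)$. Replace $y$ by adjacent nodes $y',y''$ with $(A_{y'y''},B_{y'y''})=(X,Y)$. Attach a neighbor $x$ of $y$, keeping its separation, to $y'$ if $A_{xy}\subseteq X$ and $Y\subseteq B_{xy}$, and to $y''$ if $A_{xy}\subseteq Y$ and $X\subseteq B_{xy}$ (if both hold, choose either). At $y'$ the new separation pointing to it is $(Y,X)$, at $y''$ it is $(X,Y)$; the attaching rule says exactly that property 2 holds at both nodes. Also $L\subseteq V_{y'}$ and $L'\subseteq V_{y''}$.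

Both nodes have degree at least $2$. If all neighbors were attached to $y'$, then for all $m$, with $x$ the neighbor of $y$ towards $t_m$, we would have $E_m\subseteq A_{xy}\subseteq X$ and $Y\subseteq B_{xy}\subseteq F_m$. So $(Y,X)$ together with the $(E_m,F_m)$ would be an $(r+1)$-star, a contradiction. If all were attached to $y''$, the same holds with $(X,Y)$.

Since $V_y\cap X\subseteq V_{y'}$ and $V_y\cap Y\subseteq V_{y''}$, (S3) shows that all but at most one of the members contained in $V_y$ are contained in $V_{y'}$ or $V_{y''}$.

**Step 4: counting.** Split until every $V_y$ contains exactly one member. The process stops, since by property 3 and Step 2 there are never more inner nodes than members. Let $\mu$ be the final number of inner nodes. There were $\mu-1$ splits, each losing at most one member from the regions. So $\mu\ge n-(\mu-1)$, that is, $\mu\ge(n+1)/2$. In a tree the numbers $\deg-2$ sum to $-2$, so with $r$ leaves at most $r-2\le4$ inner nodes have degree at least $3$. Suppressing the nodes of degree $2$ leaves a tree with at most $2r-2$ nodes, hence at most $2r-3\le9$ edges. So some path of $\mathcal T$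 consists of at least $(\mu-4)/9$ consecutive inner nodes of degree $2$. Since $Q\ge10$, we have $n\ge20Q-12\ge18Q+7$, hence $\mu\ge9Q+4$. We get such a path $y_1,\dots,y_q$ with $q\ge Q$.

**Step 5: reading off the chain.** Let $y_0,y_{q+1}$ be the further neighbors of $y_1,y_q$, and let $(C_i,D_i)=(A_{y_iy_{i+1}},B_{y_iy_{i+1}})$ for $0\le i\le q$. By (3), $C_{i-1}\subseteq C_i$ and $D_i\subseteq D_{i-1}$. As $y_i$ has degree $2$, $D_{i-1}\cap C_i=B_{y_{i-1}y_i}\cap B_{y_{i+1}y_i}=V_{y_i}$, which contains a member. $\square$

It remains to show that neither shape can be large.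

## There is no 7-star

**Lemma 8.** $\mathcal S$ contains no $7$-star.

The idea is extremal. Among all ways to leave a ladder of the star towards its three boundary vertices, take the best pair of starting points. It leaves through two of the boundary vertices, $m$ and $o$. By (1), every other ladder must then be hit badly from $m,o$: at one low and one high place. The third boundary vertex $c$ must reach it in between. Now a path through $c$ and a second path on the $\{m,o\}$ side link two other ladders.

*Proof.* Suppose $(A_i,B_i)$, $i\le7$, is a star. Let $S_i=A_i\cap B_i$ and let $L_i\subseteq A_i$ be a member. For $i\ne j$ we have $L_j\subseteq A_j\subseteq B_i$, so $L_i\ne L_j$.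

**Definition (exit pair).** An *exit pair* of $L_i$ is a pair $\{p,q\}\subseteq L_i$ from which two disjoint $L_i$–$S_i$ paths in $G[A_i]$ start.

In the prism strip, with the member $L$ to the left of column $0$ and boundary $C_0\cap D_0$, the two right corners of $L$ form an exit pair, of value $k$.

**Step 1: the extremal pair and the notation.** Take three disjoint $L_j$–$L_i$ paths, $i\neq j$. By (S4) for $(A_j,B_j)$, their parts up to $S_j$ lie in $A_j$, so any two of their starts form an exit pair of $L_j$. By (S4) for $(B_i,A_i)$, the parts up to $S_i$ lie in $B_i$ and the parts after that in $A_i$. Let $h$ be the maximum of $\mathrm{val}_{L_i}$ over all $i$ and all exit pairs of $L_i$. By (2), $h\ge\frac{k+1}2$. Let $h$ be attained by $i=1$ and $\{p,q\}$, with disjoint $L_1$–$S_1$ paths $Z_m,Z_o$ in $G[A_1]$ ending at $m,o\in S_1$. Let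
$$S_1=\{m,o,c\},\qquad J=\{j\ge2:L_j\cap S_1=\emptyset\}.$$
At most three of the six $L_j$ meet $S_1$, so $|J|\ge3$. For $j\in J$ we have $L_j\subseteq B_1\setminus A_1$. Let $Q=G[B_1]-c$ and $Q^+=Q+mo$ (the edge $mo$ is added if it is not there).

Let $K\subseteq G[A_1]$ be the union of $L_1$ and three disjoint $L_1$–$S_1$ paths in $G[A_1]$ (these exist by the cutting above). It is connected, contains $S_1$, and satisfies $K\cap B_1=S_1$. It contains an $m$–$o$ path $T$ avoiding $c$, because its paths ending at $m$ and $o$ avoid $c$, and $L_1-c$ is connected. So $T\cap B_1=\{m,o\}$.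

In Step 2, $j$ is an element of $J$.

**Step 2: how $L_j$ is attached to $m,o$ and to $c$.**

**(F1)** *There are two disjoint $\{m,o\}$–$L_j$ paths in $Q$.* Otherwise, by Menger, one vertex $x$ meets all such paths. A path of $G-c$ from $A_1$ to $L_j$ contains, after its last vertex in $A_1$ (which lies in $\{m,o\}$), only vertices of $B_1\setminus A_1$. So it contains an $\{m,o\}$–$L_j$ path in $Q$, hence $x$. Thus $\{x,c\}$ separates $A_1$ from $L_j$ in $G$. Both sets have at least $6$ vertices, so this contradicts $3$-connectivity.

**(F2)** *If two such disjoint paths end at $p',q'$, then one of $p',q'$ lies in*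
$$\mathrm{Lo}_j=\{x\in L_j:\lceil\mathrm{pos}\,x\rceil\le k-h\}\quad\text{and the other in}\quad\mathrm{Hi}_j=\{x\in L_j:\lfloor\mathrm{pos}\,x\rfloor\ge h+1\}.$$
Together with $Z_m,Z_o$ the two paths form a link $\{p,q\}$–$\{p',q'\}$. Indeed $Z_m,Z_o\subseteq A_1$ meet $S_1$ only in $m,o$. The paths in $Q$ meet $A_1$ only within $\{m,o\}$, and each contains only one of $m,o$. If $m\in L_1$ then $Z_m$ is trivial, and similarly for $o$. And $L_j\cap A_1=\emptyset$. Since $\mathrm{val}_{L_1}(p,q)=h$, (1) gives $\mathrm{val}_{L_j}(p',q')\le k-h$. By the definition of the value this says that the smaller position satisfies $\lceil\cdot\rceil\le k-h$ and the larger one $\lfloor\cdot\rfloor\ge h+1$. Note that $\mathrm{Lo}_j\cap\mathrm{Hi}_j=\emptyset$, as $k-h<h+1$.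

**(F3)** Let $Y_j$ be the vertex set of the component of $Q^+-L_j$ containing $m,o$, and let $W_j$ be the set of vertices of $L_j$ with a neighbor in $Y_j$. *Then $W_j\subseteq\mathrm{Lo}_j\cup\mathrm{Hi}_j$, and $W_j$ meets both sets.* For the second part, take the paths $P_1,P_2$ of (F1), starting at $m,o$. Without their ends they lie in $Y_j$, so their ends are in $W_j$, and (F2) applies. For the first part, note that every component of $G[Y_j]$ contains $m$ or $o$, since $Y_j$ becomes connected by adding the edge $mo$. So for $w\in W_j$ there is an $\{m,o\}$–$L_j$ path $P$ in $Q$ ending at $w$. If $w$ is not an end of $P_1$ or $P_2$, follow $P$ back from $w$ to its first vertex $z$ on $P_1\cup P_2$, say on $P_1$, and replace $P_1$ by $P_1z\cup zPw$. (Here $z\notin L_j$, because $w$ is the only vertex of $P$ in $L_j$ and $w\notin P_1\cup P_2$.) So $w$ is an end of one of two disjoint $\{m,o\}$–$L_j$ paths in $Q$, and (F2) applies.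

**(F4)** *There is an $L_j$–$S_1$ path $M_j$ in $G[B_1]$ ending at $c$, with start $z_j\notin\mathrm{Lo}_j\cup\mathrm{Hi}_j$, such that $M_j\cap L_j=\{z_j\}$, $M_j\cap S_1=\{c\}$, $M_j\cap Y_j=\emptyset$, and with $\mathrm{lo}_j=k+1-\lfloor\mathrm{pos}\,z_j\rfloor$, $\mathrm{hi}_j=\lceil\mathrm{pos}\,z_j\rceil$,*
$$\mathrm{val}_{L_j}(z_j,w)\ge\mathrm{lo}_j\ (w\in\mathrm{Lo}_j),\qquad\mathrm{val}_{L_j}(z_j,w)\ge\mathrm{hi}_j\ (w\in\mathrm{Hi}_j),\qquad\mathrm{lo}_j+\mathrm{hi}_j\ge k+1. \qquad (4)$$
Take three disjoint $L_j$–$L_1$ paths and cut them at $S_1$. This gives disjoint $L_j$–$S_1$ paths in $G[B_1]$. Those ending at $m,o$ lie in $Q$ and start, by (F2), at some $\alpha\in\mathrm{Lo}_j$ and $\omega\in\mathrm{Hi}_j$. Let $M_j$ be the one ending at $c$ and $z_j$ its start. By Step 1 all pairs of starts are exit pairs of $L_j$, so they have value at most $h$. If $\mathrm{pos}\,z_j\le\mathrm{pos}\,\alpha$, then $\mathrm{val}(z_j,\alpha)\ge k+1-\lfloor\mathrm{pos}\,\alpha\rfloor\ge h+1$, a contradiction. If $\mathrm{pos}\,z_j\ge\mathrm{pos}\,\omega$, then $\mathrm{val}(\omega,z_j)\ge\lceil\mathrm{pos}\,\omega\rceil\ge h+1$,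 a contradiction. So $z_j$ is strictly between them, and
$$k+1-\lfloor\mathrm{pos}\,z_j\rfloor\le\mathrm{val}(\alpha,z_j)\le h,\qquad\lceil\mathrm{pos}\,z_j\rceil\le\mathrm{val}(z_j,\omega)\le h.$$
Hence $\lfloor\mathrm{pos}\,z_j\rfloor\ge k+1-h$ and $\lceil\mathrm{pos}\,z_j\rceil\le h$, so $z_j\notin\mathrm{Lo}_j\cup\mathrm{Hi}_j$. Every $w\in\mathrm{Lo}_j$ has $\mathrm{pos}\,w\le k-h<\mathrm{pos}\,z_j$, and every $w\in\mathrm{Hi}_j$ has $\mathrm{pos}\,w\ge h+1>\mathrm{pos}\,z_j$. With the definition of the value this gives (4). Finally, suppose $M_j$ meets $Y_j$. The path $M_j-z_j-c$ is connected in $Q-L_j$, so it lies in $Y_j$. Then $z_j\in W_j$, contradicting (F3).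

**Step 3: two ladders in $J$ do not see each other.**

**Claim A.** *For distinct $i,j\in J$, not both $L_i\subseteq Y_j$ and $L_j\subseteq Y_i$.*

Suppose both hold. Let $w\in W_j$. There is a path $P$ in $Q^+[Y_j\cup\{w\}]$ from $w$ to $L_i$ with only its last vertex $w'$ in $L_i$. The path $P-w'$ is connected in $Q^+-L_i$ and contains $w\in L_j\subseteq Y_i$, so $P-w'\subseteq Y_i$. As $w'\notin\{m,o\}$, the last edge of $P$ is in $Q$, so $w'\in W_i$. So $P$ is a $w$–$w'$ path with
$$w\in W_j,\quad w'\in W_i,\quad P-w\subseteq Y_j,\quad P-w'\subseteq Y_i .$$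
These conditions are symmetric in $i$ and $j$, so for each $w'\in W_i$ there is also such a path ending at $w'$. Assign to $P$ the type (Lo/Hi of $w$, Lo/Hi of $w'$). By (F3) both values occur in each coordinate.

Each such $P$ gives a link $\{z_j,w\}$–$\{z_i,w'\}$. Replace the edge $mo$ in $P$, if used, by $T$, whose interior lies in $A_1\setminus B_1$. As the second path take a $z_j$–$z_i$ path in $M_j\cup M_i$ (both contain $c$). The two are disjoint. Apart from the interior of $T$, we have $P\subseteq Y_j\cup\{w\}$ and $P\subseteq Y_i\cup\{w'\}$. Further, $M_j\cap(Y_j\cup\{w\})=\emptyset$, as $w\in W_j$ and so $w\neq z_j$; similarly $M_i\cap(Y_i\cup\{w'\})=\emptyset$; and $M_i,M_j\subseteq B_1$ miss the interior of $T$. Also $M_j\cap L_i=\emptyset=M_i\cap L_j$, because $L_i\subseteq Y_j$ and $L_j\subseteq Y_i$. The path $P$ meets $L_j$ only in $w$ and $L_i$ only in $w'$, and $T$ adds nothing, since $L_i,L_j\subseteq B_1\setminus A_1$.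

By Lemma 3 there are two such links of complementary types. By (4) their values add up to at least $(\mathrm{lo}_j+\mathrm{hi}_j)+(\mathrm{lo}_i+\mathrm{hi}_i)\ge2(k+1)$, contradicting (1). This proves Claim A.

**Step 4: a linear order on $J$.** For $i\ne j$ in $J$ write $i\prec j$ if $L_i\cap Y_j=\emptyset$. As $L_i$ is connected in $Q^+-L_j$, either $L_i\subseteq Y_j$ or $i\prec j$. By Claim A, $i\prec j$ or $j\prec i$. If $i\prec j$, then $Y_j$ is connected in $Q^+-L_i$ and contains $m,o$, so $Y_j\subseteq Y_i$. Since $W_j\neq\emptyset$, also $L_j\subseteq Y_i$; in particular not $j\prec i$. The relation is transitive: $i\prec j\prec l$ gives $Y_l\subseteq Y_j$ and $L_i\cap Y_j=\emptyset$. As $|J|\ge3$, there are $a\prec b\prec d$ in $J$: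
$$Y_d\cup L_d\subseteq Y_b,\qquad Y_b\cup L_b\subseteq Y_a,\qquad L_b\cap Y_d=L_a\cap Y_b=\emptyset.$$
So seen from $m,o$, the ladder $L_d$ comes first, then $L_b$, then $L_a$.

**Step 5: a connected set $X$ around $L_b$ that reaches both $L_a$ and $L_d$.** Take two disjoint $\{m,o\}$–$L_b$ paths in $Q$. Each meets $L_d$, since otherwise it would lie in $Y_d$, but $L_b\cap Y_d=\emptyset$. Let $E_1,E_2$ be their final segments from their last vertices $d_1\neq d_2$ on $L_d$, with ends $\varepsilon_1\in\mathrm{Lo}_b$, $\varepsilon_2\in\mathrm{Hi}_b$ (F2). Then $E_i-\varepsilon_i\subseteq Y_b$. Moreover $E_i-d_i$ avoids $L_d$ and $Y_d$, since it is connected in $Q-L_d$ and contains $\varepsilon_i\in L_b$. Also $E_i\cap L_a=\emptyset$, since $E_i\subseteq Y_b\cup L_b$.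

Take two disjoint $\{m,o\}$–$L_a$ paths in $Q$. Each meets $L_b$, since $L_a\cap Y_b=\emptyset$. Let $F_1,F_2$ be their final segments from the last vertex on $L_b$, with ends $\varphi_1\in\mathrm{Lo}_a$, $\varphi_2\in\mathrm{Hi}_a$. Then $F_i-\varphi_i\subseteq Y_a$. The path $F_i$ minus its first vertex is connected in $Q-L_b$ and contains $\varphi_i\notin Y_b$, so it avoids $L_b$ and $Y_b\supseteq Y_d\cup L_d$.

Let
$$X=L_b\cup(F_1-\varphi_1)\cup(F_2-\varphi_2)\cup(E_1-d_1)\cup(E_2-d_2).$$
By what we have just seen, $X$ is connected, $X\subseteq Y_a$, and $X\cap(L_a\cup L_d\cup Y_d)=\emptyset$. Each $\varphi_i$ and each $d_i$ has a neighbor in $X$.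

**Step 6: paths from $z_a$ to $L_d$ that avoid $X$.** For $w\in W_d$ let $U_w$ be a $z_a$–$w$ path in $M_a\cup K\cup G[Y_d\cup\{w\}]$. This graph is connected: $c\in M_a\cap K$, $m,o\in K$, and every component of $G[Y_d]$ contains $m$ or $o$. We claim
$$U_w\cap X=\emptyset,\qquad U_w\cap L_d=\{w\},\qquad U_w\cap L_a=\{z_a\}.$$
First, $M_a$ avoids $Y_a\supseteq X\cup L_d$ and meets $L_a$ only in $z_a$. Second, $K\cap B_1=\{m,o,c\}$; here $m,o\in Y_d$ are not in $X$, the vertex $c$ is not in $X\subseteq Q$, and $L_a,L_d$ avoid $S_1$. Third, $Y_d$ avoids $X$ and $L_d$, and it avoids $L_a$ since $Y_d\subseteq Y_b$.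

**Step 7, Case 1: for some $i$ and some $w\in W_d\setminus\{d_i\}$, $\mathrm{val}_{L_d}(d_i,w)\ge\frac{k+1}2$.** By (4) choose $\varphi\in\{\varphi_1,\varphi_2\}$ with $\mathrm{val}_{L_a}(z_a,\varphi)\ge\frac{k+1}2$. Note $\varphi\neq z_a$. The path $U_w$ and a path from $\varphi$ through $X$ to $d_i$ form a link $\{z_a,\varphi\}$–$\{w,d_i\}$ of value at least $k+1$, contradicting (1).

**Step 8, Case 2: otherwise.** We first locate $d_1,d_2$. If $\lfloor\mathrm{pos}\,d_i\rfloor\le\frac{k+1}2$, then any $w\in W_d\cap\mathrm{Lo}_d$ with $w\ne d_i$ has $\lfloor\mathrm{pos}\,w\rfloor\le k-h\le\frac{k-1}2$. So $\mathrm{val}(d_i,w)\ge k+1-\frac{k+1}2=\frac{k+1}2$, a contradiction. As $W_d\cap\mathrm{Lo}_d\neq\emptyset$, we get $W_d\cap\mathrm{Lo}_d=\{d_i\}$. If $\lfloor\mathrm{pos}\,d_i\rfloor>\frac{k+1}2$, then any $w\in W_d\cap\mathrm{Hi}_d$ with $w\neq d_i$ has $\lceil\mathrm{pos}\,w\rceil\ge h+1>\frac{k+1}2$, so again $\mathrm{val}(d_i,w)\ge\frac{k+1}2$; hence $W_d\cap\mathrm{Hi}_d=\{d_i\}$. As $d_1\neq d_2$, one of $d_1,d_2$ lies in $\mathrm{Lo}_d$ and the other in $\mathrm{Hi}_d$. In particular $d_i\neq z_d$. By (4) for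 $b$ and for $d$, and (1):
$$\text{it is impossible that both links }\{z_b,\varepsilon_i\}\text{–}\{z_d,d_i\},\ i=1,2,\text{ exist,} \qquad (5)$$
because their values would sum to at least $2(k+1)$. We now look at the path $M_d$.

*Case 2a: $M_d\cap(X\cup L_a)=\emptyset$.* The path $M_b$ avoids $Y_b\supseteq L_d\cup(E_i-\varepsilon_i)$ and meets $L_b$ only in $z_b\ne\varepsilon_i$. The path $M_d$ avoids $L_b\cup(E_i-d_i)\subseteq X$ and meets $L_d$ only in $z_d\neq d_i$. So $E_i$ and a $z_b$–$z_d$ path in $M_b\cup M_d$ form a link, for $i=1,2$, contradicting (5).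

*Case 2b: $M_d$ meets $X\cup L_a$.* Let $g$ be the first such vertex from $z_d$, and let $M'=z_dM_dg$. As $c\notin X\cup L_a$, we have $c\notin M'$ and $M'\subseteq Q$. Also $M'\cap Y_d=\emptyset$ and $M'\cap L_d=\{z_d\}$. The path $M'-g$ avoids $L_a$ and contains $z_d\in L_d\subseteq Y_a$, so $M'-g\subseteq Y_a$.

If $g\in X$, then $M'\subseteq Y_a$. For $i=1,2$ and every $w\in W_d$, the path $U_w$ and a path from $\varphi_i$ through $X$ to $g$ and along $M'$ to $z_d$ form a link $\{z_a,\varphi_i\}$–$\{w,z_d\}$. Indeed $M'\subseteq Y_a$ avoids $M_a$ and $L_a$; it avoids $Y_d$; it avoids $K$, since $m,o,c\notin M'$; and it avoids $w\neq z_d$. So it avoids $U_w$. By (4) and (F3) we can choose $i$ and $w$ so that both values are at least $\frac{k+1}2$, contradicting (1).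

If $g\in L_a$, then $M_b\cup M_a\cup L_a\cup M'$ is connected and contains a $z_b$–$z_d$ path. Here $M_b$ avoids $L_d\cup(E_i-\varepsilon_i)$ and meets $L_b$ only in $z_b\neq\varepsilon_i$. The path $M_a$ avoids $Y_a\supseteq L_b\cup L_d\cup E_i$. The ladder $L_a$ avoids $L_b\cup L_d\cup E_i$. And $M'-g$ avoids $X\supseteq L_b\cup(E_i-d_i)$, while $M'$ meets $L_d$ only in $z_d\neq d_i$. So with $E_1$ and with $E_2$ we get both links of (5), a contradiction. $\square$

## There is no long chain

**Lemma 9.** There is no chain of length at least $345^8$.

Recall the failed attempt: three paths, a good pair on the left ladder and a good pair on the right ladder, but different pairs. A long chain offers room in between. If paths can change from one of the three tracks to another often enough, we connect any pair to any pair. If they cannot, then one track runs separately from the other two in many blocks, and the ladders of these blocks can be linked directly.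

### Strands and cleaning

Suppose there is a chain of length $q\ge345^8$. Write
$$S_i=C_i\cap D_i,\qquad G_i=G[D_{i-1}\cap C_i]\quad(\text{block }i),$$
and fix a member $K_i$ in each block. Some simple facts follow.

- Vertices of $G_i$ outside $S_{i-1}\cup S_i$ lie in $C_i\setminus D_i$ and in $D_{i-1}\setminus C_{i-1}$, so they have all their neighbors in $G_i$.
- If $s\le i\le t$, then $C_s\cap D_t\subseteq S_i$.
- The $K_i$ are distinct: for $i<i'$ we have $K_i\subseteq C_{i'-1}$ and $K_{i'}\subseteq D_{i'-1}$, and no member lies in both sides.
- For indices $i_0<\dots<i_\ell$ the separations $(C_{i_t},D_{i_t})$ form a chain, called a *coarsening*. For each new block any member $K_i$ of an old block inside it may be chosen.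

**Step 1: strands.** Take three disjoint paths (*strands* $1,2,3$) from a member in $C_0$ to a member in $D_q$. By (S4) each meets each $S_i$ in exactly one vertex. Let $x^j_i$ be that of strand $j$, so $S_i=\{x_i^1,x_i^2,x_i^3\}$. The part of the strand before $x_i^j$ lies in $C_i$, the part after it in $D_i$. The vertex $x_{i-1}^j$ does not come after $x_i^j$: otherwise $x_{i-1}^j\in C_{i-1}\cap D_i\subseteq S_i$ would be a second vertex of the strand in $S_i$. So the segment $P_i^j$ from $x_{i-1}^j$ to $x_i^j$ lies in $G_i$. In fact strand $j$ meets $V(G_i)$ exactly in $P_i^j$: the part before $x_{i-1}^j$ lies in $C_{i-1}$, so it can meet $G_i$ only in $S_{i-1}$, hence not at all; similarly for the part after $x_i^j$. If $x_s^j=x_t^j$, then $x_i^j$ is the same vertex for all $s\le i\le t$. A vertex in $S_s\cap S_t$ lies on a strand $j$ with $x_s^j=x_t^j$ equal to it. We use the same strands for coarsenings.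

Call strand $j$ *stationary* at block $i$ if $x_{i-1}^j=x_i^j$. In the prism strip the rows serve as strands, and no row is stationary anywhere. If we replace row $3$ by a single vertex $f$ adjacent to all vertices of rows $1,2$ and put $f$ into all $C_i$ and $D_i$, then the third strand meets every $S_i$ in $f$; it is stationary at every block, with $P_i^3=\{f\}$. Call this second graph the hub strip.

**Step 2: cleaning.** We make the chain uniform, in three rounds.

*(i) Every strand is fixed or moving.* A chain of length at least $\ell^2$ has a coarsening of length $\ell$ in which strand $j$ is stationary at all blocks or at no block. If some $x_s^j=x_{s+\ell}^j$, use the indices $s,\dots,s+\ell$; otherwise use $0,\ell,2\ell,\dots,\ell^2$. Both properties persist under further coarsening. Applying this for $j=1,2,3$, we pass from $345^8$ to $345^4$, $345^2$ and $345$. Now every strand is *fixed* (stationary at all blocks) or *moving* (stationary at none). The at most three vertices $x_i^j$ of fixed strands $j$ are called *fixed vertices*. For $s<t$, the set $S_s\cap S_t$ is exactly the set of fixed vertices. We shall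 use this constantly in the form: for $s<t$, the set $C_s\cap D_t\subseteq S_s\cap S_t$ consists of fixed vertices.

*(ii) The $K_i$ avoid fixed vertices.* At most three of the disjoint $K_i$ contain a fixed vertex. Coarsen so that each new block contains exactly one old block whose $K_i$ has none, and choose that $K_i$. The length is now at least $342$.

*(iii) No block is leafy.* Call block $i$ *leafy* if $G_i$ has no four disjoint $K_i$–$(S_{i-1}\cup S_i)$ paths. (In the two strips no block is leafy: the four corners of $K_i$ continue along rows $1,2$ to both ends of the block.) For a leafy block Menger gives a separation $(A',B')$ of $G_i$ of order at most $3$ with $K_i\subseteq A'$ and $S_{i-1}\cup S_i\subseteq B'$. Put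
$$(A_i,B_i)=(A',\,B'\cup C_{i-1}\cup D_i).$$
Its sides cover $V(G)$, and a vertex of $A_i\setminus B_i$ lies in $A'\setminus B'$ and outside $S_{i-1}\cup S_i$, so its neighbors are in $A'$. So this is a separation of $G$. We have $A_i\cap B_i=A'\cap B'$, as $A'\cap C_{i-1}\subseteq S_{i-1}\subseteq B'$ and $A'\cap D_i\subseteq S_i\subseteq B'$. Both sides contain members ($K_i$, and a member in $C_{i-1}$), so the order is $3$ by (S0), and $(A_i,B_i)\in\mathcal S$. For leafy $i<i'$ we have $A_i\subseteq C_i\subseteq C_{i'-1}\subseteq B_{i'}$ and $A_{i'}\subseteq D_{i'-1}\subseteq D_i\subseteq B_i$. So the leafy blocks yield a star, and by Lemma 8 there are at most $6$ of them. Hence there are at least $(342-6)/7=48$ consecutive non-leafy blocks. From now on we consider this chain, re-indexed, of length $l\ge48$.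

Since $C_{i-2}\cap D_{i-1}$ and $C_i\cap D_{i+1}$ consist of fixed vertices, (ii) gives
$$K_i\cap C_{i-2}=\emptyset\quad\text{and}\quad K_i\cap D_{i+1}=\emptyset\quad\text{(when defined)}. \qquad (6)$$

### Changing strands

**Step 3: types.** For $j\neq j'$, block $i$ *has type* $\{j,j'\}$ if $G_i$ contains a path (a *bridge*) joining a vertex of $P_i^j$ to a vertex of $P_i^{j'}$ whose interior avoids all three segments. Let $\tau(i)$ be the set of types of block $i$. In the prism strip and in the hub strip each block has all three types.

*We have $\tau(i)\neq\emptyset$.* Otherwise the three segments lie in distinct components of $G_i$, because a shortest path in $G_i$ between two distinct segments would be a bridge. The component $Z\supseteq K_i$ contains at most one segment $P_i^j$, so $Z\cap(S_{i-1}\cup S_i)\subseteq\{x_{i-1}^j,x_i^j\}$. All other vertices of $Z$ have all their neighbors in $Z$. So deleting these at most two vertices separates the rest of $K_i$ from another strand, a contradiction.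

**Step 4: transfers.** Consider two paths $\Gamma,\Gamma'$ running from $S_2$ to $S_{l-2}$ through the blocks $3,\dots,l-2$. In each block $i$ one of two things happens. Either both run along different strand segments (*inactive* block). Or, in an *active* block with $\{a,b\}\in\tau(i)$, one runs along $P_i^a$ from $x_{i-1}^a$, then along a bridge, then along $P_i^b$ to $x_i^b$, while the other runs along $P_i^c$, $c\ne a,b$ (a *transfer* $a\to b$). Assume

- (α) active blocks are pairwise non-consecutive;
- (β) each fixed vertex is visited by at most one of the two paths.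

*Then the two paths are disjoint.* Inside a block this is clear. Let $y$ lie on $\Gamma$ in block $i$ and on $\Gamma'$ in block $i'$, where $i<i'$ (the other order is symmetric). Then $y\in C_i\cap D_{i'-1}\subseteq S_i\cap S_{i'-1}$. If $i'>i+1$, then $y$ is fixed, contradicting (β). If $i'=i+1$, one of the two blocks is inactive. If block $i$ is inactive, then $y$ is the vertex of $S_i$ at which $\Gamma$ passes from block $i$ to block $i+1$, since a strand has only one vertex in $S_i$. So $y$ is on $\Gamma$ within block $i+1$, where $\Gamma,\Gamma'$ are disjoint. If block $i+1$ is inactive, $y$ is the vertex of $S_i$ at which $\Gamma'$ enters block $i+1$, so it is on $\Gamma'$ within block $i$. In both cases we have a contradiction. (What runs through the blocks is a priori a walk; it may be shortened to a path.)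

**Step 5: all pairs cannot be linked.** This is where the good pairs of (2) enter. We claim:
$$\begin{gathered}\text{it is impossible that for all pairs }\pi,\pi'\text{ of strands there are two disjoint paths in }G[D_2\cap C_{l-2}]\\ \text{from }\{x_2^j:j\in\pi\}\text{ to }\{x_{l-2}^j:j\in\pi'\}.\end{gathered}\qquad (7)$$
Suppose it is possible. Take three disjoint $K_1$–$K_l$ paths. Cutting at $S_2$ gives disjoint $K_1$–$S_2$ paths $I_j$ in $G[C_2]$ ending at $x_2^j$. Cutting at $S_{l-2}$ gives disjoint $S_{l-2}$–$K_l$ paths $I_j'$ in $G[D_{l-2}]$ starting at $x_{l-2}^j$. By (2) choose $\pi$ and $\pi'$ such that the corresponding pairs of ends on $K_1$ and on $K_l$ have value at least $\frac{k+1}2$. Concatenate the $I_j$ ($j\in\pi$), the two assumed middle paths, and the $I'_j$ ($j\in\pi'$).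

We check that this is a link. We have $I_j\cap D_2=\{x_2^j\}$ and $I_j'\cap C_{l-2}=\{x_{l-2}^j\}$, and $K_1\cap D_2=\emptyset=K_l\cap C_{l-2}$ by (6). So the pieces meet the ladders and the middle paths only where they should. A common vertex of $I_j$ and $I'_{j'}$ lies in $C_2\cap D_{l-2}\subseteq S_2\cap S_{l-2}$, so it is $x_2^j=x_{l-2}^{j'}$, and thus $j=j'$. It lies on only one of the two disjoint middle paths, which therefore starts and ends there. So that middle path is trivial, and $I_j,I'_j$ belong to the same concatenated path. Hence we obtain a link of value at least $k+1$, contradicting (1). This proves (7).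

Let $I$ be the set of even $i$ with $4\le i\le l-3$; then $|I|\ge21$, and transfers placed in blocks of $I$ satisfy (α). Let $\phi$ be the number of fixed strands.

**Step 6: at most one strand is fixed.** If $\phi=3$, then $|S_{i-1}\cup S_i|=3$ and all blocks are leafy, a contradiction.

Let $\phi=2$. Let $f,g$ be the fixed vertices (and strands) and $m$ the moving strand. As block $i$ is non-leafy and $|S_{i-1}\cup S_i|=4$, there are disjoint paths in $G_i$ from $K_i$, which contains neither $f$ nor $g$, to $f,g,x_{i-1}^m,x_i^m$. Through $K_i$ we get an $f$–$P_i^m$ path avoiding $g$. So $\{f,m\}\in\tau(i)$, and likewise $\{g,m\}\in\tau(i)$. Then all pairs can be linked by transfers in blocks of $I$: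

- $\{f,g\}\to\{f,m\}$ by $g\to m$;
- $\{f,m\}\to\{f,g\}$ by $m\to g$;
- $\{f,m\}\to\{g,m\}$ by first $m\to g$ and in a later block $f\to m$;
- equal pairs straight; the others by symmetry in $f,g$.

In each case $f$ is visited by one path only, and so is $g$, since bridges avoid the segments in their interiors. So (α) and (β) hold, contradicting (7).

**Step 7: many blocks have only one type.** Now $\phi\le1$. If $\phi=1$, let strand $3$ be fixed, $f=x_i^3$. Then *every block has type $\{1,2\}$.* Otherwise $P_i^1,P_i^2$ lie in different components of $G_i-f$. The component of $G_i-f$ containing $K_i$ meets at most one of them, say at most $P_i^j$. So every $K_i$–$(S_{i-1}\cup S_i)$ path in $G_i$ ends in $\{f,x_{i-1}^j,x_i^j\}$, and the block is leafy, a contradiction.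

*There are no $i_1<i_2<i_3$ in $I$ with $X\in\tau(i_1)\cap\tau(i_3)$ and $Y\in\tau(i_2)$, $Y\neq X$, where in case $\phi=1$ we require $X=\{1,2\}$.* Suppose there are.

If $\phi=0$, let $X=\{j,r\}$, $Y=\{r,t\}$, and describe a pair of strands by its missing strand. A transfer of type $X$ changes missing $j\leftrightarrow$ missing $r$, and one of type $Y$ changes missing $r\leftrightarrow$ missing $t$. With $X,Y,X$ available in this order, every missing strand can be changed to every other: $j\to t$ by $X$ at $i_1$ and $Y$ at $i_2$; $t\to j$ by $Y$ at $i_2$ and $X$ at $i_3$; the others by one transfer. There are no fixed vertices, so (β) holds, and (7) is contradicted.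

If $\phi=1$, by symmetry between the strands $1,2$ let $Y=\{3,1\}$. We get

- $\{1,2\}\to\{2,3\}$: $1\to3$ at $i_2$;
- $\{1,2\}\to\{1,3\}$: $1\to3$ at $i_2$, then $2\to1$ at $i_3$;
- $\{1,3\}\leftrightarrow\{2,3\}$: one transfer at $i_1$;
- $\{2,3\}\to\{1,2\}$: $3\to1$ at $i_2$;
- $\{1,3\}\to\{1,2\}$: $1\to2$ at $i_1$, then $3\to1$ at $i_2$;
- equal pairs straight.

In each case only one path visits $f$, so (β) holds; again (7) is contradicted.

Some type $X$ lies in $\tau(i)$ for at least $7$ of the at least $21$ indices $i\in I$, because $\tau(i)\neq\emptyset$ and there are three possible types. If $\phi=1$ we can take $X=\{1,2\}$; if $\phi=0$, relabel the strands so that $X=\{1,2\}$. By the statement just proved, applied with the first and last of seven such indices, there are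
$$z_1<z_2<z_3<z_4<z_5\ \text{ in } I\quad\text{with}\quad\tau(z_\nu)=\{\{1,2\}\}.$$
Strands $1,2$ are moving. Fixed vertices, if any, lie on strand $3$.

### Blocks in which strand 3 runs separately

**Step 8: the part of the block attached to strands 1 and 2.** Let $s\in\{z_1,z_3,z_5\}$. In $G_s$, the segment $P_s^3$ lies in a component $Z$ not meeting $P_s^1\cup P_s^2$, since otherwise there would be a bridge of a type containing $3$. We have $K_s\not\subseteq Z$, as otherwise $\{x_{s-1}^3,x_s^3\}$ would separate $K_s$ from strand $1$ in $G$. So $K_s\cap Z=\emptyset$. Let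
$$H_s=V(G_s)\setminus Z\supseteq K_s,\qquad\mathrm{Left}_s=\{x_{s-1}^1,x_{s-1}^2\},\qquad\mathrm{Right}_s=\{x_s^1,x_s^2\}.$$
Then $H_s\cap S_{s-1}=\mathrm{Left}_s$ and $H_s\cap S_s=\mathrm{Right}_s$, and these are four distinct vertices. The set $H_s$ contains no vertex of strand $3$, because strand $3$ meets $G_s$ only in $P_s^3\subseteq Z$. Hence $H_s$ contains no fixed vertex. Moreover:
$$\begin{gathered}\text{in }G[C_s]\text{ every vertex of }H_s\setminus\mathrm{Left}_s\text{ has all its neighbors in }H_s;\\ \text{in }G[D_{s-1}]\text{ every vertex of }H_s\setminus\mathrm{Right}_s\text{ has all its neighbors in }H_s.\end{gathered}\qquad (8)$$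
A vertex of $H_s\setminus\mathrm{Left}_s$ is in $D_{s-1}\setminus C_{s-1}$. So its neighbors in $C_s$ lie in $D_{s-1}\cap C_s=V(G_s)$, and not in the component $Z$. The second statement is the mirror image.

**Step 9: LR, RR and LL pairs.** With all paths in $G[H_s]$: an *LR pair* $(p,q)$ of $K_s$ is one for which there are disjoint $K_s$–$\mathrm{Left}_s$ and $K_s$–$\mathrm{Right}_s$ paths starting at $p$ and $q$, respectively. An *RR pair* is a pair from which two disjoint $K_s$–$\mathrm{Right}_s$ paths start; an *LL pair* is defined analogously. Let $\lambda_s$ be the maximum value of an LR pair (they exist, as we shall see).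

*Example.* Take a block of the prism strip and delete all edges between row $3$ and the other rows in it. Then $H_s$ is a $2\times(k+2)$ grid, and $K_s$ consists of its $k$ middle columns. The only RR pair is $\{u_k,v_k\}$, of value $k$; the only LL pair is $\{u_1,v_1\}$, of value $k$; every LR pair consists of a left and a right corner and has value $1$. So $\lambda_s=1$.

That example shows a general trade-off: if LR pairs are poor, RR and LL pairs are good. Cut three disjoint $K_s$–$K_l$ paths at $S_s$. This gives disjoint $K_s$–$S_s$ paths $R_1,R_2,R_3$ in $G[C_s]$ ending at $x_s^1,x_s^2,x_s^3$. By (8), edges of $G[C_s]$ between $H_s$ and its complement have their end in $H_s$ in $\mathrm{Left}_s$. As $x_s^3\notin H_s$, the path $R_3$ contains a vertex of $\mathrm{Left}_s$. If $R_1$ or $R_2$ left $H_s$, it would have to return, and so would contain two vertices of $\mathrm{Left}_s$. This is impossible, as $|\mathrm{Left}_s|=2$ and $R_3$ uses one. So $R_1,R_2\subseteq H_s$, and the initial segment of $R_3$ up to its first vertex in $\mathrm{Left}_s$ lies in $H_s$. Let $\rho_1,\rho_2,\lambda$ be the starts of $R_1,R_2,R_3$.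 Then $\{\rho_1,\rho_2\}$ is an RR pair, and $(\lambda,\rho_1),(\lambda,\rho_2)$ are LR pairs. By (2): if $\lambda$ is the middle of the three, then $\lambda_s\ge\frac{k+1}2$. Otherwise some $\rho_a$ is the middle, and
$$\mathrm{val}(\rho_1,\rho_2)+\lambda_s\ge\mathrm{val}(\rho_1,\rho_2)+\mathrm{val}(\lambda,\rho_a)\ge k+1.$$
The mirror-image argument, with three disjoint $K_s$–$K_1$ paths cut at $S_{s-1}$, whose parts up to there lie in $G[D_{s-1}]$, and with the second part of (8), gives the same with LL pairs. Hence:
$$\text{if }\lambda_s<\tfrac{k+1}2,\text{ then }K_s\text{ has an RR pair and an LL pair, each of value}\ge k+1-\lambda_s. \qquad (9)$$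

From now on let $s<t$ be two of $z_1,z_3,z_5$. As all $z_\nu$ are even, some $z_\nu$ satisfies $s+2\le z_\nu\le t-2$. Since $C_s\cap D_{t-1}$ consists of fixed vertices, $H_s\cap H_t=\emptyset$.

**Step 10: any RR pair of $K_s$ links to any LL pair of $K_t$.** The RR paths of $K_s$ to $x_s^1,x_s^2$, the strands $1,2$ through the blocks $s+1,\dots,t-1$, and the LL paths of $K_t$ from $x_{t-1}^1,x_{t-1}^2$ form a link. Indeed the RR paths lie in $H_s\subseteq C_s$ and meet $S_s$ only in their ends. The strand parts lie in $D_s\cap C_{t-1}$ and meet $S_s$ only in $x_s^1,x_s^2$. Hence they meet $C_s$, in particular $K_s$ and the RR paths, only there; and if $x_s^j\in K_s$, the RR path ending there is trivial. The same holds at $t$ by symmetry, and $H_s\cap H_t=\emptyset$.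

**Step 11: any LR pair of $K_s$ links to any LR pair of $K_t$.** Here strand $3$ serves as a bypass. One path goes directly from the right of $K_s$ to the left of $K_t$ along strands $1,2$. The other leaves $K_s$ to the left, changes to strand $3$, passes everything, and comes back to $K_t$ from the right.

Let $(p,q)$ be an LR pair of $K_s$ with paths $R_L^s$ from $p$ to $x_{s-1}^a$ and $R_R^s$ from $q$ to $x_s^b$. Let $(p',q')$ be an LR pair of $K_t$ with paths $R_L^t$ from $p'$ to $x_{t-1}^e$ and $R_R^t$ from $q'$ to $x_t^d$, where $a,b,d,e\in\{1,2\}$. Let
$$O_2=R_R^s\cup M\cup R_L^t,$$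
where $M$ runs from $x_s^b$ along strands $1,2$ through the blocks $s+1,\dots,t-1$ to $x_{t-1}^e$, using a bridge of type $\{1,2\}$ in block $z_\nu$ if $b\ne e$. Let
$$O_1=R_L^s\cup P_{s-1}^a\cup T_1\cup(\text{strand }3\text{ from }x_{s-2}^3\text{ to }x_{t+1}^3)\cup T_2\cup P_{t+1}^d\cup R_R^t,$$
where $T_1$ is an $x_{s-2}^a$–$x_{s-2}^3$ path in $G[C_{s-2}]$ and $T_2$ is an $x_{t+1}^3$–$x_{t+1}^d$ path in $G[D_{t+1}]$. (Note $s\ge4$ and $t\le l-3$.) The path $T_1$ exists: $C_{s-2}$ contains a member $K$, and $K$ together with the parts up to $S_{s-2}$ of three disjoint $K$–$K_s$ paths is a connected subgraph of $G[C_{s-2}]$ containing $S_{s-2}$. The path $T_2$ exists likewise, using a member in $D_{t+1}$ and $K_t$. Both $O_1$ and $O_2$ are connected.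

*$O_1\cap O_2=\emptyset$.* We check the three parts of $O_2$.

- *$M$.* It avoids strand $3$ (the bridge avoids $P_{z_\nu}^3$, and strand $3$ meets $G_{z_\nu}$ only there), so it contains no fixed vertex. It lies in $D_s\cap C_{t-1}$, and $C_{s-1}\cap D_s$ and $C_{t-1}\cap D_t$ consist of fixed vertices. So $M$ misses $P_{s-1}^a,T_1\subseteq C_{s-1}$ and $P_{t+1}^d,T_2\subseteq D_t$. Block $s+1$ is traversed straight, and in the blocks $i\ge s+2$ the path $M$ lies in $D_{s+1}$, where $C_s\cap D_{s+1}$ consists of fixed vertices; so $M\cap C_s=\{x_s^b\}$. Similarly $M\cap D_{t-1}=\{x_{t-1}^e\}$. Hence $M\cap R_L^s\subseteq\{x_s^b\}\cap R_L^s=\emptyset$, as $x_s^b\in R_R^s$. Likewise $M\cap R_R^t\subseteq\{x_{t-1}^e\}\cap R_R^t=\emptyset$, as $x_{t-1}^e\in R_L^t$.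
- *$R_R^s\subseteq H_s$.* It contains no fixed vertex and no vertex of strand $3$. As $H_s\subseteq D_{s-1}\cap C_s$, it misses $T_1\subseteq C_{s-2}$ and $P_{t+1}^d\cup T_2\subseteq D_t$, since the intersections would consist of fixed vertices. It can meet $P_{s-1}^a\subseteq C_{s-1}$ only in $S_{s-1}$, that is, in $x_{s-1}^a\in R_L^s$, so not at all. It is disjoint from $R_L^s$, and from $R_R^t\subseteq H_t$.
- *$R_L^t\subseteq H_t$.* Symmetrically, it contains no fixed vertex and no vertex of strand $3$. As $H_t\subseteq D_{t-1}\cap C_t$, it misses $T_2\subseteq D_{t+1}$ and $P_{s-1}^a\cup T_1\subseteq C_{s-1}$. It can meet $P_{t+1}^d\subseteq D_t$ only in $x_t^d\in R_R^t$, so not at all. It is disjoint from $R_R^t$, and from $R_L^s\subseteq H_s$.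

*$O_1\cup O_2$ meets $K_s$ only in $p,q$.* The paths $R_L^s,R_R^s$ meet $K_s$ only in $p$ and $q$. We have $M\cap K_s\subseteq\{x_s^b\}\subseteq R_R^s$ and $P_{s-1}^a\cap K_s\subseteq\{x_{s-1}^a\}\subseteq R_L^s$. The sets $T_1\subseteq C_{s-2}$ and $T_2\cup P_{t+1}^d\subseteq D_t$, strand $3$, and $R_L^t\cup R_R^t\subseteq H_t$ miss $K_s\subseteq H_s$. By symmetry, $O_1\cup O_2$ meets $K_t$ only in $p',q'$. Here $O_1$ contains $p,q'$ and not $q,p'$, and $O_2$ contains $q,p'$ and not $p,q'$. So a $p$–$q'$ path in $O_1$ and a $q$–$p'$ path in $O_2$ form a link $\{p,q\}$–$\{p',q'\}$.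

**Step 12: the contradiction.** Among $z_1,z_3,z_5$ there are two, $s<t$, with $\lambda_s,\lambda_t\ge\frac{k+1}2$ or with $\lambda_s,\lambda_t<\frac{k+1}2$. In the first case Step 11 gives a link of value $\lambda_s+\lambda_t\ge k+1$, contradicting (1). In the second case (9) and Step 10 give a link of value at least $2(k+1)-\lambda_s-\lambda_t>k+1$, contradicting (1). $\square$

## Proof of Theorem 6

The case $k=1$ is Lemma 5. The case $k=2$ was done by hand with two copies.

Let $k\ge3$, and suppose a $3$-connected graph $G$ contains a union of $N_0=20\cdot345^8$ disjoint copies of $L_k$ as a minor but no $L_{k+1}$ minor. Then $G$ contains $N_0$ disjoint $k$-ladders. Let $\mathcal L$ be the set of these, so the standing assumption holds. By Lemma 8 there is no $7$-star. So Proposition 7 with $Q=345^8$ gives a chain of length at least $345^8$, contradicting Lemma 9. $\blacksquare$
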